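# Zeros of Multiplicative Hermite Polynomials with a Complex Parameter

## 1. The lowest pass between two valleys

Fix a complex number $s\neq 0$ and a number $\omega$ with $|\omega|=1$ and $\omega^2=-s/|s|$. For $s<0$ this means $\omega=\pm1$, for $s>0$ it means $\omega=\pm i$; either sign may be chosen, and then it stays fixed. For $\xi,v\in\mathbb C$ put
$$g_\xi(v)=e^{(v-\xi)^2/(2s)}\,(e^v-1),\qquad h_\xi=\log|g_\xi|,\qquad \Xi(v)=v+\frac{s\,e^v}{e^v-1}. \tag{1}$$
Think of $h_\xi$ as a height over the $v$-plane. Since $\mathrm{Re}\,\frac{(\omega t)^2}{2s}=-\frac{t^2}{2|s|}$, the land falls off quadratically in the two directions $\pm\omega$: these are two valleys. In the perpendicular directions $\pm i\omega$ the quadratic term is $+\frac{t^2}{2|s|}$, and there are two mountain ranges. In addition there are infinitely deep pits at the points of $2\pi i\mathbb Z$, where $e^v=1$. How high must one climb to walk from one valley to the other?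

**Definition 1 (admissible path, pass level).** An *admissible path* is a continuous, piecewise $C^1$ map $\gamma:\mathbb R\to\mathbb C$ with $\gamma(t)=\omega t$ for all large $|t|$. The *pass level* is
$$h^*(\xi)=\inf_{\gamma\text{ admissible}}\ \max_\gamma h_\xi. \tag{2}$$

The maximum exists because $|g_\xi|=e^{h_\xi}$ is continuous, tends to $0$ at both ends of $\gamma$, and is not identically $0$ on $\gamma$.

**Example 1.** Replace $e^v-1$ by $e^v$, so that $g(v)=e^{(v-\xi)^2/(2s)+v}$. The exponent has the single critical point $v_0=\xi-s$, with value $\frac s2+\xi-s=\xi-\frac s2$, and it equals $\xi-\frac s2+\frac{(v-v_0)^2}{2s}$. Writing $v=v_0+\omega(p+iq)$ with $p,q$ real, the height is $\mathrm{Re}(\xi-\frac s2)-\frac{p^2-q^2}{2|s|}$. Every admissible path crosses the line $p=0$, where the height is at least $\mathrm{Re}(\xi-\frac s2)$. The line $q=0$, bent far out in the valleys so that it ends on $\omega\mathbb R$, has exactly this maximum. So the pass level is $\mathrm{Re}(\xi-\frac s2)$, and it is attained at the saddle.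

Here is what the pass level is for. We are going to study polynomials $H_n$ of degree $n$ whose values are, up to an elementary factor, the integrals $\int_\gamma g_\xi(v)^n\,dv$ over any admissible $\gamma$, with $x=e^{\xi-s/2}$. We shall prove that $\frac1n\log|H_n(x)|\to h^*(\xi)$ for almost every $\xi$. The function $\frac1n\log|H_n|$ is the logarithmic potential of the zeros of $H_n$, so this limit tells us where the zeros go.

## 2. The polynomials, their zeros, and the two theorems

For $n\in\mathbb N_0$ and $s\in\mathbb C$ the multiplicative Hermite polynomials are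
$$H_n^*(x;s)=e^{-\frac s2((x\partial_x)^2-nx\partial_x)}(x-1)^n=\sum_{j=0}^n(-1)^{n-j}\binom nj e^{-\frac s2(j^2-nj)}x^j. \tag{3}$$
(The operator $x\partial_x$ multiplies $x^j$ by $j$, which explains the second form.) We use the parameter $s/n$ in degree $n$ and write
$$H_n(x)=H_n^*(x;s/n)=\sum_{j=0}^n(-1)^{n-j}\binom nj e^{-\frac{s}{2n}j^2}\,(xe^{s/2})^j. \tag{4}$$
This polynomial is monic with constant term $(-1)^n$. Let $z_{1;n}(s),\dots,z_{n;n}(s)$ be its zeros with multiplicity. Its *zero distribution* is the probability measure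
$$\mu_n=\llbracket H_n^*(\cdot;s/n)\rrbracket_n=\frac1n\sum_{j=1}^n\delta_{z_{j;n}(s)}.$$
Recall that $\mu_n\to\mu$ *weakly* if $\int f\,d\mu_n\to\int f\,d\mu$ for all bounded continuous $f$. The *analytic moments* of a probability measure $\mu$ on $\mathbb C$ are the numbers $\int x^k\,\mu(dx)$, $k\in\mathbb N$.

**Small degrees.** For $n=1$ the zero is $1$ for every $s$. For $n=2$ we get $H_2(x)=x^2-2e^{s/4}x+1$, with zeros $e^{s/4}\pm\sqrt{e^{s/2}-1}$. They are positive for $s\ge0$ and lie on the unit circle for $s\le 0$. For $s=2\pi i$ we have $e^{s/4}=i$, and the zeros are $i(1\pm\sqrt2)$: neither real nor on the circle. So for complex $s$ the zeros leave both curves.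

**First two moments.** The coefficient of $x^{n-1}$ in $H_n$ is $-n\,e^{s(n-1)/(2n)}$ and that of $x^{n-2}$ is $\binom n2e^{s(n-2)/n}$. So the elementary symmetric functions of the zeros are $e_1=n\,e^{s(n-1)/(2n)}$ and $e_2=\binom n2e^{s(n-2)/n}$, and
$$\int x\,d\mu_n=\frac{e_1}n= e^{s(n-1)/(2n)}\to e^{s/2},\qquad \int x^2\,d\mu_n=\frac{e_1^2-2e_2}{n}=e^{s(n-2)/n}\big(n(e^{s/n}-1)+1\big)\to(1+s)e^s .$$

The candidates for the limiting moments are
$$m_k(s)=\frac{e^{sk/2}}k[u^{k-1}]\big((1+u)^ke^{sku}\big)=\frac{e^{sk/2}}k\sum_{j=0}^{k-1}\binom k{j+1}\frac{(sk)^j}{j!}=\frac{e^{sk/2}}kL^{(1)}_{k-1}(-ks), \tag{5}$$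
where $[u^m]f(u)$ is the coefficient of $u^m$ in the Taylor series of $f$ and $L_n^{(\alpha)}(x)=\sum_{j=0}^n\binom{n+\alpha}{n-j}\frac{(-x)^j}{j!}$. Indeed $m_1(s)=e^{s/2}$ and $m_2(s)=\frac{e^s}{2}(2+2s)=(1+s)e^s$, as computed.

The following is quoted as known, and the question is posed, in Zakhar Kabluchko, "Zero distribution of multiplicative Hermite and Laguerre polynomials", arXiv:2511.01456 (2025).

**Known result.** For every real $s$, $\mu_n$ converges weakly to a probability measure $\mu^{(s)}$ with $\int x^k\mu^{(s)}(dx)=m_k(s)$ for all $k\in\mathbb N$. For $s\ge0$ it is supported on a compact subset of $(0,\infty)$, for $s\le0$ on the unit circle. (This $\mu^{(s)}$ is the free multiplicative normal distribution.)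

The conjecture there is that for every complex $s$ the measures $\mu_n$ still converge weakly to a probability measure with analytic moments $m_k(s)$. It is true.

**Theorem A.** For every $s\in\mathbb C$, $\llbracket H_n^*(\cdot;s/n)\rrbracket_n$ converges weakly to a probability measure $\mu^{(s)}$, supported in $\{\frac12e^{-3|s|}\le|z|\le2e^{3|s|}\}$, and $\int x^k\,\mu^{(s)}(dx)=m_k(s)$ for all $k\in\mathbb N$.

**Theorem B.** Let $s\ne0$.

1. For $x\neq0$ and any $\xi$ with $e^\xi=xe^{s/2}$: $\int\log|x-z|\,\mu^{(s)}(dz)=h^*(\xi)$. The function $h^*$ is locally Lipschitz. Consequently $\mu^{(s)}(D(x,r))\le C_sr$ for all $x\in\operatorname{supp}\mu^{(s)}$ and small $r$; in particular there are no atoms.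
2. $\operatorname{supp}\mu^{(s)}$ is contained in a finite union of real-analytic arcs. Near every point of these arcs except finitely many, either $\mu^{(s)}$ vanishes or it has density $\frac{|w_1-w_2|}{2\pi}>0$ with respect to $|dx|/|x|$ on a regular analytic arc. Here $w_1\ne w_2$ are the boundary values from the two sides of $W(x)=\int\frac x{x-z}\mu^{(s)}(dz)$.
3. Off these arcs, in the annulus of Theorem A, $\frac W{W-1}e^{sW}=xe^{s/2}$; moreover there, locally uniformly in $x$, with $v=\xi-sW(x)$ and a suitable local sign, $H_n^*(x;s/n)=\pm g_\xi(v)^n\,\Xi'(v)^{-1/2}(1+o(1))$.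
4. If $s_n\to s_\infty\in\mathbb C$ ($s_\infty=0$ allowed), then $\llbracket H_n^*(\cdot;s_n/n)\rrbracket_n\to\mu^{(s_\infty)}$ weakly. Hence $s\mapsto\mu^{(s)}$ is weakly continuous on $\mathbb C$.
5. $\mu^{(s)}$ is invariant under $z\mapsto1/z$ (so $\int x^{-k}d\mu^{(s)}=m_k(s)$), and $\mu^{(\bar s)}$ is the complex conjugate of $\mu^{(s)}$.

For $s=0$ Theorem A is immediate: $H_n=(x-1)^n$, $\mu^{(0)}=\delta_1$, $m_k(0)=1$.

## 3. A fixed annulus contains all zeros

**Lemma 1.** All zeros of $H_n^*(\cdot;s/n)$ satisfy $\frac12e^{-3|s|}\le|z|\le2e^{3|s|}$.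

The purpose is compactness, with a bound that depends only on $|s|$. The proof runs an induction on the degree with the ratio of consecutive polynomials.

**Step 1: recursions.** Let $S=|s|$, $\sigma=s/n$, and for $0\le m\le n$ let $P_m(q)=\sum_{k=0}^m\binom mk(-q)^ke^{-\sigma k^2/2}$. Since $j^2-nj$ is unchanged under $j=n-k$,
$$H_n(x)=\sum_{k}(-1)^k\binom nke^{-\sigma k^2/2+sk/2}x^{n-k}=x^nP_n(e^{s/2}/x).$$
Put $T=\sum_{k\ge1}\binom{m-1}{k-1}(-q)^ke^{-\sigma k^2/2}$. With $k=l+1$ we have $(-q)^{l+1}e^{-\sigma(l+1)^2/2}=-qe^{-\sigma/2}(-qe^{-\sigma})^le^{-\sigma l^2/2}$, so $T=-qe^{-\sigma/2}P_{m-1}(qe^{-\sigma})$. Pascal's rule gives $P_m=P_{m-1}+T$. The rule $k\binom mk=m\binom{m-1}{k-1}$ gives $q\partial_qP_m=mT=m(P_m-P_{m-1})$. With $R_m=P_m/P_{m-1}$ and $A_m(q)=P_m(qe^{-\sigma})/P_m(q)$ these read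
$$R_m=1-qe^{-\sigma/2}A_{m-1},\qquad q\partial_q\log P_m=m\,(1-1/R_m). \tag{6}$$

**Step 2: induction.** Let $r_m=\frac12e^{-3S/2}e^{-Sm/n}$. We claim that for $1\le m\le n$, on $|q|\le r_m$, $P_m\ne0$ and $|R_m-1|\le\frac12$.

For $m=1$ we have $P_0=1$ and $|R_1-1|=|qe^{-\sigma/2}|\le\frac12e^{-3S/2}e^{-S/n}e^{S/(2n)}\le\frac12$, so $P_1=R_1\neq0$. Suppose the claim holds for $m<n$. On $|q|\le r_m$ we have $|R_m|\ge\frac12$, so $|1-1/R_m|=|R_m-1|/|R_m|\le1$ and (6) gives $|q\partial_q\log P_m|\le m$. Let $|q|\le r_{m+1}=r_me^{-S/n}$. Then $|qe^{-t\sigma}|\le r_m$ for $t\in[0,1]$, and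
$$|A_m(q)|=\Big|\exp\Big(-\sigma\int_0^1(q\partial_q\log P_m)(qe^{-t\sigma})\,dt\Big)\Big|\le e^{|\sigma|m}\le e^S .$$
Hence $|R_{m+1}-1|\le|q|\,e^{S/(2n)}e^S\le\frac12e^{-3S/2}e^{S/2}e^S=\frac12$, and $P_{m+1}=R_{m+1}P_m\ne0$.

**Step 3: conclusion.** So $P_n\neq0$ on $|q|\le r_n=\frac12e^{-5S/2}$. A zero $x$ of $H_n$ has $x\ne0$, and $q=e^{s/2}/x$ is a zero of $P_n$, so $|x|=|e^{s/2}|/|q|<2e^{3S}$. Again because $j^2-nj$ is invariant under $j\mapsto n-j$, we have $x^nH_n(1/x)=(-1)^nH_n(x)$. The zero set is invariant under inversion, which gives the lower bound. $\square$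

## 4. Moments converge, and this does not finish the proof

**Proposition 2.** For every $s\in\mathbb C$ and $k\in\mathbb N$, $\int x^kd\mu_n\to m_k(s)$.

*Proof.* Recall Vitali's theorem: a locally bounded sequence of holomorphic functions on a domain that converges on a set with an accumulation point in the domain converges locally uniformly. By Newton's identities $p_{k,n}(s)=\int x^kd\mu_n$ is a polynomial in the coefficients of the monic polynomial $H_n$, hence entire in $s$. By Lemma 1, $|p_{k,n}(s)|\le(2e^{3S})^k$ for $|s|\le S$. For real $s$ the known result, together with the common compact support, gives $p_{k,n}(s)\to m_k(s)$. By Vitali the sequence converges locally uniformly on $\mathbb C$ to an entire function, which agrees with the entire function $m_k$ on $\mathbb R$, hence everywhere. $\square$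

So *if* $\mu_n$ converges weakly, the limit lives in the annulus and has moments $m_k(s)$. One would like to conclude by determinacy: every subsequential limit has the same moments, hence all subsequential limits agree. On a compact subset of $\mathbb R$ this works by Weierstrass approximation. On the unit circle it works because $\int \bar z^kd\mu=\overline{\int z^kd\mu}$ supplies the negative powers, and trigonometric polynomials are dense. For a measure on an annulus it fails: polynomials in $z$ and $1/z$ are not dense in the continuous functions, since $\bar z$ is missing.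

**Example 2.** Let $\nu_r$ be half the uniform distribution on $|z|=r$ plus half that on $|z|=1/r$. For every $r\ge1$ and every integer $k\neq0$ we have $\int z^kd\nu_r=0$, and $\nu_r$ is invariant under $z\mapsto1/z$. The measures $\nu_r$ are all different.

In fact analytic moments never determine a measure on $\mathbb C$: sweeping a compactly supported measure onto a large circle (replacing $\delta_a$ by the Poisson measure of $a$) keeps all of them, since $z^k$ is harmonic. Weak convergence needs its own proof.

## 5. It is enough that the potentials converge almost everywhere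

Let
$$U_n(x)=\frac1n\log|H_n(x)|=\int\log|x-z|\,\mu_n(dz).$$
Unlike the moments, the potential determines the measure, because $\Delta\log|\cdot-z|=2\pi\delta_z$ in the sense of distributions. "Almost every" refers to planar Lebesgue measure.

**Lemma 3.** Let $\mu_n$ be zero distributions in a common annulus as in Lemma 1. If $U_n\to\mathcal U$ a.e., then $\mu_n$ converges weakly to a probability measure $\mu$ in that annulus, and $\int\log|\cdot-z|\,\mu(dz)=\mathcal U$ a.e.

*Proof.* Let $C\subset\mathbb C$ be compact. By Minkowski's inequality $\|U_n\|_{L^2(C)}\le\sup_z\|\log|\cdot-z|\,\|_{L^2(C)}=:B<\infty$, the supremum over $z$ in the annulus. By Fatou $\|\mathcal U\|_{L^2(C)}\le B$. Given $\varepsilon>0$, Egorov's theorem gives $E\subset C$ with $|C\setminus E|<\varepsilon$ and uniform convergence on $E$. On the rest, $\int_{C\setminus E}|U_n-\mathcal U|\le2B\sqrt\varepsilon$ by Cauchy–Schwarz. So $U_n\to\mathcal U$ in $L^1(C)$.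

Suppose $\mu_{n_i}\to\mu$ weakly along a subsequence. For $f\in C_c(\mathbb C)$ the function $F(z)=\int f(x)\log|x-z|\,dx$ is continuous, and all measures live on one compact set, so by Fubini
$$\int f\,U_{n_i}=\int F\,d\mu_{n_i}\to\int F\,d\mu=\int f(x)\Big(\int\log|x-z|\,\mu(dz)\Big)dx .$$
The left side also tends to $\int f\,\mathcal U$. As $f$ is arbitrary, $\int\log|\cdot-z|\mu(dz)=\mathcal U$ a.e., and $2\pi\mu=\Delta\mathcal U$ is the same for every subsequential limit. By compactness every subsequence has a weakly convergent further subsequence, so the whole sequence converges. $\square$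

## 6. The contour integral and its critical points

From now on $s\ne0$.

**The representation.** Let $x=e^{\xi-s/2}$, so $xe^{s/2}=e^\xi$. On $v=\xi+\omega t$ we have $\frac{n(v-\xi)^2}{2s}=-\frac{nt^2}{2|s|}$, and the Gaussian integral gives
$$\int_{\xi+\omega\mathbb R}e^{n(v-\xi)^2/(2s)+jv}dv=\omega e^{j\xi}\int_{\mathbb R}e^{-nt^2/(2|s|)+j\omega t}dt=\omega\sqrt{\frac{2\pi|s|}n}\;e^{j\xi+j^2\omega^2|s|/(2n)}=\omega\sqrt{\frac{2\pi|s|}n}\;e^{j\xi-sj^2/(2n)} .$$
Multiply by $(-1)^{n-j}\binom nj$ and sum over $j$; by (4) and the binomial theorem,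
$$H_n(x)=\omega^{-1}\sqrt{\frac n{2\pi|s|}}\int_\gamma g_\xi(v)^n\,dv \tag{7}$$
for $\gamma=\xi+\omega\mathbb R$. It holds for every admissible $\gamma$ too. Indeed, in the sectors $\{\pm\omega\rho e^{i\vartheta}:|\vartheta|\le\frac\pi8\}$ we have $\mathrm{Re}\frac{v^2}{2s}=-\frac{\rho^2\cos2\vartheta}{2|s|}$, and $|e^v-1|\le e^{|v|}$ everywhere, so $|g_\xi(v)|\le e^{-c\rho^2+C(1+\rho)}$ there with some $c>0$. Truncate both contours at $\pm T$ and join $\xi\pm\omega T$ to $\pm\omega T$ by segments, which lie in the sectors for large $T$. The segments contribute $o(1)$, and $g_\xi$ is entire, so Cauchy's theorem applies.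

**The easy half.** For fixed admissible $\gamma$, (7) gives $|H_n(x)|\le\sqrt{\frac n{2\pi|s|}}\,e^{(n-1)\max_\gamma h_\xi}\int_\gamma|g_\xi||dv|$. Hence $\limsup_nU_n(x)\le\max_\gamma h_\xi$, and taking the infimum,
$$\limsup_{n\to\infty}U_n(e^{\xi-s/2})\le h^*(\xi)\qquad\text{for every }\xi .$$
A matching lower bound cannot hold for every $n$ and every $x$, since $H_n$ has zeros; it must come from a saddle that is not cancelled.

**Critical points.** Where $g_\xi\ne0$ let $\varphi=\log g_\xi$ (a local branch). Then
$$\varphi'=\frac{v-\xi}s+\frac{e^v}{e^v-1}=\frac{\Xi(v)-\xi}s,\qquad\varphi''=\frac{\Xi'(v)}s,\qquad \mathrm{Re}\,\varphi=h_\xi. \tag{8}$$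
A *critical point* of $g_\xi$ is a point $v\notin2\pi i\mathbb Z$ with $\Xi(v)=\xi$. Equivalently, it is a zero of the entire function $F_\xi(v)=\frac{v-\xi}s(e^v-1)+e^v$, since $F_\xi=1$ on $2\pi i\mathbb Z$.

**Example 3.** We have $\Xi'(v)=1-\frac{s}{4\sinh^2(v/2)}$. Take $s=-4$ and $\xi=-2+\pi i$, so $x=e^{\xi-s/2}=-1$. With $v=\pi i+y$ one finds $\Xi(v)-\xi=y-2\tanh\frac y2=\frac{y^3}{12}+\cdots$. So $v=\pi i$ is a critical point of multiplicity three.

The textbook saddle point method would now pick "the" saddle. Here is where that stops: there are infinitely many critical points, and no simple rule by height selects one. With $v=2\pi ik+y$, the equation $F_\xi(v)=0$ reads $(2\pi ik+y-\xi)(1-e^{-y})+s=0$. On $|y|=\frac{|s|}{\pi|k|}$ we have $|2\pi iky+s|\ge|s|$, while the left side differs from $2\pi iky+s$ by $O(|k||y|^2+|y|)=O(1/|k|)$. By Rouché there is one critical point in this disc for each large $|k|$. At it, $|e^y-1|=|se^y/(2\pi ik+y-\xi)|$, so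
$$h_\xi=-2\pi^2k^2\,\mathrm{Re}\frac1s+O(|k|).$$
For $\mathrm{Re}\,s<0$ there is no highest critical point, and for $\mathrm{Re}\,s>0$ no lowest one. For complex $s$ there is also no symmetry axis along which to place the contour.

The way past this is to let the minimax (2) choose. A near-optimal path in (2) can be pushed downhill, except where a critical point at level exactly $h^*$ obstructs it. So such a critical point must exist, and every near-optimal path has to cross it. Three things must be done: keep the paths in a bounded region, where there are only finitely many critical points (Section 7); run the downhill flow and count crossings (Section 8); show that for almost all $\xi$ only one nondegenerate critical point has the level $h^*$ (Section 9).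

## 7. Near-optimal paths can be confined to a disc

Fix a compact connected set $K\subset\mathbb C$. In this section $C$ denotes constants depending only on $s$ and $K$, possibly different at each occurrence. Let $D_r=\{|v|<r\}$.

**Step 1: a mountain ridge, and bounds for $h^*$.** Choose $a\in\omega\mathbb R$ such that the line $\Lambda=a+i\omega\mathbb R$, perpendicular to $\omega\mathbb R$, satisfies $\inf_\Lambda|e^v-1|>0$. If $\Lambda$ is vertical, any $a\ne0$ works, since then $a$ is real and $|e^v-1|\ge|e^a-1|$. If not, write $\omega=e^{i\theta}$ with $\sin\theta\ne0$ and $a=\omega\tau$. The unique point of $\Lambda$ on $i\mathbb R$ is $i\tau/\sin\theta$, and we choose $\tau$ with this point not in $2\pi i\mathbb Z$. Along the ends $|\mathrm{Re}\,v|\to\infty$, so $|e^v-1|$ tends to $1$ or $\infty$, and the infimum is positive.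

For $v=a+i\omega\rho\in\Lambda$ we have $\mathrm{Re}\frac{(i\omega\rho)^2}{2s}=\frac{\rho^2}{2|s|}$, hence $h_\xi(v)\ge\frac{\rho^2}{2|s|}-C(1+|\rho|)$ for $\xi\in K$. Every admissible path meets $\Lambda$, so $h^*\ge\inf_\Lambda h_\xi\ge-C$ on $K$. The path $t\mapsto\omega t$, where $h_\xi\le-\frac{t^2}{2|s|}+C(1+|t|)$, gives $h^*\le C$. Let $|h^*|\le M_0$ on $K$ and put $M=M_0+1$.

**Step 2: good circles.** Let $R\in\pi(2\mathbb N+1)$. The points of $2\pi i\mathbb Z$ have moduli that differ from $R$ by at least $\pi$, so on $R\le|v|\le R+1$ the distance to $2\pi i\mathbb Z$ is at least $\pi-1>2$. On the set of points at distance at least $2$ from $2\pi i\mathbb Z$ we have $|e^v-1|\ge c_0>0$ and $\big|\frac{e^v}{e^v-1}\big|\le C_0$. (By periodicity look at $|\mathrm{Im}\,v|\le\pi$; as $\mathrm{Re}\,v\to-\infty$ the two quantities tend to $1$ and $0$, as $\mathrm{Re}\,v\to+\infty$ to $\infty$ and $1$.) These constants do not depend on $R$. Hence for large $R$ and all $\xi\in K$: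

* (a) $|\varphi'|\ge\frac{|v|-|\xi|}{|s|}-C_0>0$ on $R\le|v|\le R+1$, so there are no critical points there.
* (b) For $v=\omega Re^{i\vartheta}$: $\big|h_\xi+\frac{R^2}{2|s|}\cos2\vartheta\big|\le CR$ and $\partial_\vartheta h_\xi=\mathrm{Re}(iv\varphi')=\frac{R^2}{|s|}\sin2\vartheta+O(R)$.
* (c) $h_\xi<-M$ on $\{\pm\omega t:t\ge R\}$, and $h_\xi>M$ on $\Lambda\cap\{|v|\ge R\}$.

In (b) we used $\log c_0\le\log|e^v-1|\le R$, and $\mathrm{Re}(iv\cdot\frac vs)=\mathrm{Re}\big(-i\frac{R^2}{|s|}e^{2i\vartheta}\big)=\frac{R^2}{|s|}\sin2\vartheta$. Claim (c) is Step 1.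

**Step 3: sublevel sets on the circle.** By (b), for large $R$: $h_\xi<-M$ for $|\vartheta|\le\frac\pi8$; $h_\xi$ is strictly increasing in $|\vartheta|$ for $\frac\pi8\le|\vartheta|\le\frac{3\pi}8$; and $h_\xi>M$ for $\frac{3\pi}8\le|\vartheta|\le\frac\pi2$. The same holds around $\vartheta=\pi$. So for $|c|\le M$,
$$\{|v|=R,\ h_\xi<c\}=\alpha_+\sqcup\alpha_-,\qquad\alpha_\pm\text{ arcs containing }\pm\omega R . \tag{9}$$
Fix such an $R$ with $R>|a|$. Call the side of $\Lambda$ containing $\omega R$ the $+$ side; $-\omega R$ lies on the $-$ side. By (c) the arcs $\alpha_\pm$ do not meet $\Lambda$, so $\alpha_+$ lies on the $+$ side and $\alpha_-$ on the $-$ side.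

**Lemma 4.** Let $\xi\in K$ and $h^*(\xi)<c\le M$. There is an admissible path with $\max h_\xi<c$ contained in $\overline{D_R}\cup\{\pm\omega t:t\ge R\}$.

*Proof.* Note $c>h^*(\xi)>-M$. Take an admissible $\gamma$ with $\max_\gamma h_\xi<c$. By (c), $\gamma$ does not meet $\Lambda\cap\{|v|\ge R\}$. Let $E_\pm$ be the intersection of $\{|v|\ge R\}$ with the closed $\pm$ side of $\Lambda$. Put $t_2=\min\{t:\gamma(t)\in E_+\}$, which exists because the set is closed, nonempty and bounded below, and $t_1=\max\{t\le t_2:\gamma(t)\in E_-\}$. Since $E_+\cap E_-\subset\Lambda\cap\{|v|\ge R\}$ is avoided, $t_1<t_2$. For $t_1<t<t_2$ the point $\gamma(t)$ is in neither $E_+$ nor $E_-$, so $|\gamma(t)|<R$. By continuity $|\gamma(t_1)|=|\gamma(t_2)|=R$. By (9) and the sides, $\gamma(t_1)\in\alpha_-$ and $\gamma(t_2)\in\alpha_+$. Now concatenate the ray from $-\omega\infty$ to $-\omega R$, an arc in $\alpha_-$ to $\gamma(t_1)$, the piece $\gamma|_{[t_1,t_2]}$, an arc in $\alpha_+$ to $\omega R$, and the ray from $\omega R$. On the rays $h_\xi<-M<c$.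 After reparametrization (the middle part over $[-R,R]$) this is admissible. $\square$

## 8. The dominant saddle

**Definition 2.** Call $\xi\in K$ *regular* if among the critical points of $g_\xi$ in $D_R$ at most one lies on the level $h_\xi=h^*(\xi)$, and that one, if it exists, satisfies $\Xi'\ne0$.

**Example 4.** Regularity can be violated by symmetry. Let $s$ be real and $\xi=\frac s2+i\theta$ with $\theta$ real, so $|x|=1$. Then $(-\bar v-\xi)^2=(\bar v+\xi)^2$ is the conjugate of $(v+\tfrac s2-i\theta)^2=(v-\xi+s)^2=(v-\xi)^2+2s(v-\xi)+s^2$, and $|e^{-\bar v}-1|=|e^{-v}||e^v-1|$. So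
$$|g_\xi(-\bar v)|=|g_\xi(v)|\,\big|e^{v-\xi+s/2}\big|\,|e^{-v}|=|g_\xi(v)| .$$
Critical points off the imaginary axis therefore come in pairs $v,-\bar v$ at the same level. If such a pair has the level $h^*(\xi)$, then $\xi$ is not regular. This fits with the zeros for $s<0$ lying on $|x|=1$.

Now let the second parameter vary too: write $g_{\xi',s'}$, $h_{\xi',s'}$, $\Xi_{s'}$ for the functions (1) at $(\xi',s')$.

**Proposition 5.** Let $\xi\in K$ be regular. Then there is exactly one critical point $v^*\in D_R$ of $g_\xi$ with $h_\xi(v^*)=h^*(\xi)$. Moreover there is a neighborhood $\mathcal N$ of $(\xi,s)$ in $\mathbb C\times(\mathbb C\setminus\{0\})$ and a holomorphic continuation $v^*=v^*(\xi',s')$ of $v^*$ as critical point such that, uniformly on $\mathcal N$,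
$$H_n^*(e^{\xi'-s'/2};s'/n)=g_{\xi',s'}(v^*)^n\Big(\frac{\pm1}{\sqrt{\Xi'_{s'}(v^*)}}+o(1)\Big). \tag{10}$$
In particular $\frac1n\log|H_n^*(e^{\xi'-s'/2};s'/n)|\to\log|g_{\xi',s'}(v^*(\xi',s'))|$ uniformly on $\mathcal N$.

*Proof.* Write $g,h,h^*$ for $g_\xi,h_\xi,h^*(\xi)$.

**Step 1: cutoffs.** There are finitely many critical points in $D_R$ (zeros of $F_\xi\not\equiv0$) and none in $\overline{D_{R+1}}\setminus D_R$. Choose $\delta\in(0,\frac12)$ such that no critical point in $\overline{D_{R+1}}$ has $0<|h-h^*|\le3\delta$. The set $Q=\{v\in\overline{D_{R+1}}:|h-h^*|\le2\delta\}$ is compact and $g\ne0$ on it. Take smooth $\chi:\mathbb R\to[0,1]$, equal to $1$ on $[h^*-\delta,h^*+\delta]$, with compact support in $(h^*-2\delta,h^*+2\delta)$. Take $\kappa\in C_c^\infty(D_{R+1})$ with $0\le\kappa\le1$ and $\kappa=1$ on $\overline{D_{R+1/2}}$. On the rays $\pm\omega t$, $t\ge R$, we have $h<-M\le h^*-1<h^*-2\delta$, so $\chi(h)=0$ there.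

**Step 2: a critical point at level $h^*$ exists.** Suppose not. Then $\varphi'\ne0$ on $Q$, and $Y=-\kappa\,\chi(h)/\varphi'$, set to zero off $Q$, is a smooth compactly supported vector field with $|Y|\le C$. Along its flow
$$\frac d{dt}h=\mathrm{Re}(\varphi'Y)=-\kappa\,\chi(h)\le0 .$$
Let $0<\eta\le\delta$ with $2\eta C<\frac12$. Since $h^*+\eta\le M$, Lemma 4 gives an admissible $\gamma$ in $\overline{D_R}\cup\{\pm\omega t:t\ge R\}$ with $\max_\gamma h<h^*+\eta$. Let $\Psi$ be the flow at time $2\eta$. It fixes the points of the rays. A point of $\gamma\cap\overline{D_R}$ moves by less than $\frac12$, so it stays in $D_{R+1/2}$, where $\kappa=1$. If it ended with $h>h^*-\eta$, then $h$ would lie in $(h^*-\eta,h^*+\eta)$ all the time, hence decrease at unit rate for a time $2\eta$, and end below $h^*-\eta$: a contradiction. So it ends in $\{h\le h^*-\eta\}$. Thus $\Psi\circ\gamma$ is admissible with $\max h\le h^*-\eta$, contradicting the definition of $h^*$. Hence $v^*$ exists; by regularity it is unique and $\Xi'(v^*)\ne0$.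

**Step 3: the flow stopped near $v^*$.** The aim is to push a path down everywhere except near $v^*$. As $\varphi''(v^*)=\Xi'(v^*)/s\ne0$, there is a local holomorphic coordinate $\zeta=\alpha+i\beta$ near $v^*$ with
$$g=g(v^*)e^{-\zeta^2},\qquad h=h^*-(\alpha^2-\beta^2),$$
mapping a neighborhood of $v^*$ in $D_R$ onto $\{|\zeta|<3\varepsilon\}$. Put $N_r=\{|\zeta|<r\}$. Let $\chi_2$ be smooth, $0\le\chi_2\le1$, $\chi_2=0$ on $N_{\varepsilon/2}$ and $\chi_2=1$ off $N_\varepsilon$, and redefine $Y=-\kappa\,\chi(h)\chi_2/\varphi'$. The only critical point in $Q$ is $v^*$, so $Y$ is again smooth with $|Y|\le C$, and $h$ is nonincreasing along its flow. Let $d>0$ be the minimum of $\operatorname{dist}(N_\varepsilon,\mathbb C\setminus N_{3\varepsilon/2})$ and $\operatorname{dist}(N_{3\varepsilon/2},\mathbb C\setminus N_{2\varepsilon})$. Choose $0<\eta\le\delta$ with $\eta<\varepsilon^2$ and $2\eta C<\min(\frac12,d)$. Take $\gamma$ from Lemma 4 with $\max_\gamma h<h^*+\eta$, let $\Psi$ be the time-$2\eta$ flow, and $\gamma_1=\Psi\circ\gamma$.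

Points on the rays are fixed and have $h<h^*-\eta$. Points of $\gamma\cap\overline{D_R}$ outside $N_{3\varepsilon/2}$ move by less than $\min(\frac12,d)$, so they stay in $D_{R+1/2}\setminus N_\varepsilon$, where $\kappa=\chi_2=1$, and as in Step 2 they end in $\{h\le h^*-\eta\}$. Points of $N_{3\varepsilon/2}$ end in $N_{2\varepsilon}$. So
$$\gamma_1\subset\{h\le h^*-\eta\}\cup N_{2\varepsilon}. \tag{11}$$

**Step 4: the two sides of the saddle lie in different valleys.** Let $C_\pm$ be the components of the open set $\{h<h^*-\eta/2\}$ containing $\pm\omega t$ for large $t>0$. If $C_+=C_-$, there would be an admissible path with $\max h\le h^*-\eta/2$, contradicting the definition of $h^*$. So $C_+\ne C_-$ and they are disjoint. The set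
$$N_{2\varepsilon}\cap\{h<h^*-\eta/2\}=\{\alpha^2-\beta^2>\eta/2,\ |\zeta|<2\varepsilon\}$$
consists of two pieces, $G_{\mathrm r}$ ($\alpha>0$) and $G_{\mathrm l}$ ($\alpha<0$). Each is convex in the $\zeta$-plane, for instance $G_{\mathrm r}=\{\alpha>\sqrt{\beta^2+\eta/2}\}\cap\{|\zeta|<2\varepsilon\}$; so each is connected.

Let $t_0=\sup\{t:\gamma_1(t)\notin C_+\}$. It is finite, since $\gamma_1(t)\in C_+$ for large $t$ and $\gamma_1(t)\in C_-$ for large $-t$. As $C_+$ is open, $\gamma_1(t_0)\in\overline{C_+}\setminus C_+$. If $h(\gamma_1(t_0))<h^*-\eta/2$, this point would lie in another component, an open set disjoint from $C_+$, and could not be in $\overline{C_+}$. So $h(\gamma_1(t_0))\ge h^*-\eta/2>h^*-\eta$, and by (11) $\gamma_1(t_0)\in N_{2\varepsilon}$. For $t>t_0$ close to $t_0$, $\gamma_1(t)\in C_+\cap N_{2\varepsilon}\subset G_{\mathrm r}\cup G_{\mathrm l}$. Hence the component $C_+$ contains $G_{\mathrm r}$ or $G_{\mathrm l}$. The same argument with $\inf\{t:\gamma_1(t)\notin C_-\}$ shows that $C_-$ contains $G_{\mathrm r}$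 or $G_{\mathrm l}$. Since $C_+\cap C_-=\emptyset$, each contains exactly one; replacing $\zeta$ by $-\zeta$ if needed, $G_{\mathrm r}\subset C_+$ and $G_{\mathrm l}\subset C_-$.

**Step 5: a contour crossing $v^*$ once.** Since $\varepsilon^2>\eta/2$, the points $\zeta=\pm\varepsilon$ lie in $G_{\mathrm r}$ and $G_{\mathrm l}$. So there is an admissible path $\Gamma$ that runs in $C_-$ from $-\omega\infty$ to $\{\zeta=-\varepsilon\}$, then along the segment $\zeta\in[-\varepsilon,\varepsilon]$, where $h=h^*-\alpha^2$, then in $C_+$ to $+\omega\infty$. Off the segment $h<h^*-\eta/2$.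

**Step 6: normal form with parameters.** By the implicit function theorem applied to $\Xi_{s'}(v)=\xi'$, $v^*$ continues holomorphically to $v^*(\xi',s')$. By Taylor's formula, $\varphi(v)-\varphi(v^*)=-(v-v^*)^2k(v)$ with
$$k(v)=-\int_0^1(1-t)\,\varphi''(v^*+t(v-v^*))\,dt ,$$
holomorphic in $v$ and the parameters, and $k(v^*)=-\frac12\varphi''(v^*)\ne0$. At $(\xi,s)$ the function $(v-v^*)\sqrt k$ is $\pm\zeta$; choose the branch giving $\zeta$. The map $(v,\xi',s')\mapsto((v-v^*)\sqrt k,\xi',s')$ is locally biholomorphic. Its inverse supplies $\varepsilon_1\in(0,\varepsilon]$ and a function $V(\alpha;\xi',s')$, holomorphic for $|\alpha|<2\varepsilon_1$ and $(\xi',s')$ near $(\xi,s)$, with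
$$g_{\xi',s'}(V(\alpha))=g_{\xi',s'}(v^*)e^{-\alpha^2},\quad V(0)=v^*(\xi',s'),\quad V'(0)\ne0,\quad V(\cdot\,;\xi,s)=\zeta^{-1}.$$

**Step 7: the contour for nearby parameters.** Let $\Gamma_{out}$ be $\Gamma$ without $\{\zeta\in(-\varepsilon_1,\varepsilon_1)\}$. Then $\sup_{\Gamma_{out}}h<h^*-2\eta_1$ whenever $0<2\eta_1<\min(\eta/2,\varepsilon_1^2)$; fix such $\eta_1$. For $(\xi',s')$ near $(\xi,s)$ let $\Gamma'$ be $\Gamma_{out}$ joined, by two short segments from $V(\pm\varepsilon_1;\xi,s)$ to $V(\pm\varepsilon_1;\xi',s')$, to the curve $V([-\varepsilon_1,\varepsilon_1];\xi',s')$. If $\mathcal N$ is small, then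
$$|g_{\xi',s'}|<|g_{\xi',s'}(v^*(\xi',s'))|\,e^{-\eta_1}\qquad\text{on }\Gamma_{out}\text{ and on the short segments.}$$
Far out on the rays this follows from $h_{\xi',s'}(\pm\omega t)\le-\frac{t^2}{4|s|}+C(1+t)$, valid uniformly for $(\xi',s')$ near $(\xi,s)$ because $\mathrm{Re}\frac{\omega^2}{2s'}$ is close to $-\frac1{2|s|}$. On the remaining compact pieces it follows from uniform continuity of $|g_{\xi',s'}(v)|$ in $(v,\xi',s')$, since at $(\xi,s)$ we have $|g|\le e^{h^*-2\eta_1}$ on $\Gamma_{out}$, hence also at the points $V(\pm\varepsilon_1;\xi,s)$ near which the short segments lie.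

Formula (7) for $(\xi',s')$ uses $\omega'$ near $\omega$ with $\omega'^2=-s'/|s'|$. The ends of $\Gamma'$ along $\pm\omega\mathbb R_+$ lie in the sectors $\{\pm\omega'\rho e^{i\vartheta}:|\vartheta|\le\frac\pi8\}$ of Gaussian decay, so they may be rotated to $\pm\omega'\mathbb R_+$. Thus (7) holds with contour $\Gamma'$.

**Step 8: Laplace's method.** The part of $\Gamma'$ off $V([-\varepsilon_1,\varepsilon_1])$ contributes at most
$$\big(|g(v^*)|e^{-\eta_1}\big)^{n-1}\int|g||dv|\le C\,|g(v^*)|^ne^{-(n-1)\eta_1}$$
to $\int_{\Gamma'}g^ndv$, uniformly on $\mathcal N$ (arguments $\xi',s'$ suppressed). The rest is $g(v^*)^n$ times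
$$\int_{-\varepsilon_1}^{\varepsilon_1}e^{-n\alpha^2}V'(\alpha)\,d\alpha=\sqrt{\frac\pi n}\,\big(V'(0)+o(1)\big),$$
uniformly, because $V'(\alpha)=V'(0)+O(|\alpha|)$ uniformly, $\int_{\mathbb R}|\alpha|e^{-n\alpha^2}d\alpha=\frac1n$, and $\int_{|\alpha|>\varepsilon_1}e^{-n\alpha^2}d\alpha$ is exponentially small. Inserting into (7),
$$H_n^*(e^{\xi'-s'/2};s'/n)=g(v^*)^n\Big(\frac{V'(0)}{\omega'\sqrt{2|s'|}}+o(1)\Big).$$
Comparing second-order terms in $\varphi(V(\alpha))=\varphi(v^*)-\alpha^2$ gives $V'(0)^2=-2/\varphi''(v^*)=-2s'/\Xi'_{s'}(v^*)$. With $\omega'^2=-s'/|s'|$ the square of the constant is $\frac{-2s'}{\Xi'_{s'}(v^*)}\cdot\frac{1}{\omega'^2\,2|s'|}=\frac1{\Xi'_{s'}(v^*)}$. This is (10). Shrinking $\mathcal N$ so that the constant is bounded and bounded away from $0$, we may take logarithms, which is the last assertion. $\square$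

## 9. Non-regular parameters form a null set

**Lemma 6.** Every $\xi_0\in\operatorname{int}K$ has a disc $B$ centered at $\xi_0$ and a finite union $\mathcal A\subset B$ of real-analytic arcs emanating from $\xi_0$, regular off $\xi_0$ and pairwise meeting only at $\xi_0$, such that for every $\xi\in B\setminus(\mathcal A\cup\{\xi_0\})$ all critical points of $g_\xi$ in $D_R$ satisfy $\Xi'\ne0$ and have pairwise distinct $|g_\xi|$. Such $\xi$ are regular. If $\mathcal A$ is empty, the same holds for $\xi=\xi_0$.

*Proof.* **Step 1: uniformize the critical points.** By (a), $F_\xi$ has no zeros on $|v|=R$ for $\xi\in K$, so by the argument principle and connectedness of $K$ the number of its zeros in $D_R$ is constant. Let $v_1,\dots,v_p$ be the distinct zeros of $F_{\xi_0}$ in $D_R$ and $m_i$ their multiplicities. Since $F_\xi=(e^v-1)(\Xi-\xi)/s$, $m_i$ is the order of $\Xi-\xi_0$ at $v_i$. Write $\Xi-\xi_0=\psi_i^{m_i}$ with a local coordinate $\psi_i$ at $v_i$, let $N=\operatorname{lcm}(m_i)$ and $\xi=\xi_0+\tau^N$. Near $v_i$ the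 equation $\Xi=\xi$ says $\psi_i^{m_i}=\tau^N$. Its solutions are $v_a(\tau)$, $a=(i,l)$, $0\le l<m_i$, given by
$$\psi_i(v_a)=e^{2\pi il/m_i}\,\tau^{N/m_i} .$$
They are holomorphic in $\tau$ and pairwise distinct for small $\tau\ne0$, and their number $\sum m_i$ is the total number of zeros in $D_R$. So they are all the critical points of $g_\xi$ in $D_R$, and for $\tau\ne0$ they are simple: $\Xi'(v_a)\ne0$. (In Example 3, $\xi=\xi_0+\tau^3$ separates the three critical points that merge at $\pi i$.)

**Step 2: compare levels.** Let $\Phi_a(\tau)=\log g_\xi(v_a(\tau))$, a holomorphic branch near $\tau=0$. As $\varphi'(v_a)=0$ and $\partial_\xi\varphi=-(v-\xi)/s$, for $a\ne b$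
$$\frac d{d\tau}(\Phi_a-\Phi_b)=\frac{v_b-v_a}s\,N\tau^{N-1}\ne0\qquad(\tau\ne0). \tag{12}$$
So $f=\Phi_a-\Phi_b$ is nonconstant. If $\mathrm{Re}f(0)\ne0$, the set $\{\mathrm{Re}f=0\}$ is empty near $0$. If $\mathrm{Re}f(0)=0$, then $f-f(0)$ is the $k$-th power of a local coordinate for some $k\ge1$, and the set is a union of $k$ regular analytic arcs through $0$.

**Step 3: go back to $\xi$.** Let $\mathcal T$ be the finite union of all these arcs and of their rotations by $N$-th roots of unity. Two regular analytic arcs through $0$ coincide near $0$ or meet only at $0$ near $0$: if they are tangent, both are graphs of real-analytic functions over the common tangent, and the difference vanishes identically or has an isolated zero. So two half-arcs of $\mathcal T$ coincide or meet only at $0$. For small $|\tau|$, $|\tau|$ is strictly monotone along each half-arc, so $\tau\mapsto\xi_0+\tau^N$ is injective on it; off $0$ this map is locally biholomorphic, so the image is a regular analytic arc off $\xi_0$. If the images of two half-arcs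 meet at a point other than $\xi_0$, then one half-arc meets a rotation of the other by an $N$-th root of unity. That rotation belongs to $\mathcal T$, so these coincide and the images coincide. Thus the image $\mathcal A$ of $\mathcal T$ has the stated form in $B=\{|\xi-\xi_0|<r^N\}$ for small $r$. For $\xi\in B\setminus(\mathcal A\cup\{\xi_0\})$ the corresponding $\tau$ is not in $\mathcal T$, so all $|g_\xi(v_a)|$ are distinct. Then at most one critical point has level $h^*(\xi)$, and $\Xi'\neq0$ there, so $\xi$ is regular.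

**Step 4: the case $\mathcal A=\emptyset$.** If some $m_i\ge2$, the indices $(i,0),(i,1)$ give $\mathrm{Re}f(0)=0$, since both critical values start from $g_{\xi_0}(v_i)$. If two different $v_i$ have equal $|g_{\xi_0}|$, again $\mathrm{Re}f(0)=0$. In both cases there are arcs. So $\mathcal A=\emptyset$ forces all critical points at $\xi_0$ to be simple with distinct $|g_{\xi_0}|$. $\square$

When $\mathcal A\ne\emptyset$, the point $\xi_0$ is an endpoint of its arcs, and we count it as belonging to them.

## 10. Proof of Theorem A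

Apply Lemma 6 to closed discs $K$ of radius $1,2,3,\dots$ around $0$. The interior of each is covered by countably many discs $B$, and each $\mathcal A\cup\{\xi_0\}$ has area zero. So almost every $\xi\in\mathbb C$ is regular with respect to some $K$. For such $\xi$, Proposition 5 at the point $(\xi,s)$ itself gives
$$U_n(e^{\xi-s/2})\to\log|g_\xi(v^*)|=h^*(\xi). \tag{13}$$
The map $\xi\mapsto e^{\xi-s/2}$ is a local diffeomorphism onto $\mathbb C\setminus\{0\}$ and carries null sets to null sets, so $U_n$ converges a.e. By Lemma 3, $\mu_n$ converges weakly to a probability measure $\mu^{(s)}$. By Lemma 1 it is supported in the annulus, and by Proposition 2 (applied to $x^k$, continuous on the common compact support) its analytic moments are $m_k(s)$. $\blacksquare$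

## 11. The potential equals the pass level, and it is Lipschitz

From here on $U(x)=\int\log|x-z|\,\mu^{(s)}(dz)$ and $\tilde U(\xi)=U(e^{\xi-s/2})$, with $s\ne0$. By Lemma 3 and (13), $\tilde U=h^*$ a.e. We prove part 1 of Theorem B.

**Step 1: $h^*$ is locally Lipschitz.** For $\xi,\xi'\in K$ and $v\in\overline{D_R}$ with $g_\xi(v)\ne0$,
$$|h_\xi(v)-h_{\xi'}(v)|=\Big|\mathrm{Re}\frac{(\xi-\xi')(\xi+\xi'-2v)}{2s}\Big|\le L|\xi-\xi'|,$$
and $h_\xi$, $h_{\xi'}$ are $-\infty$ at the same points. For $h^*(\xi)<c\le M$ take the path of Lemma 4 for $\xi$. On it $h_{\xi'}<c+L|\xi-\xi'|$ inside $\overline{D_R}$, and $h_{\xi'}<-M<c$ on the rays. So $h^*(\xi')\le c+L|\xi-\xi'|$. Let $c\downarrow h^*(\xi)$ and exchange the roles of $\xi$ and $\xi'$. Since $K$ can be any closed disc, $h^*$ is locally Lipschitz.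

**Step 2: equality everywhere.** $U$ is subharmonic and $\xi\mapsto e^{\xi-s/2}$ is holomorphic, so $\tilde U$ is subharmonic. The value of a subharmonic function at a point is the limit of its averages over shrinking discs. As $\tilde U=h^*$ a.e. and $h^*$ is continuous, $\tilde U=h^*$ everywhere.

**Step 3: the mass bound.** By Steps 1 and 2, $U$ is Lipschitz on a compact neighborhood (in $\mathbb C\setminus\{0\}$) of the annulus, in the sense that $|\nabla U|\le L'$ a.e. there. Let $x\in\operatorname{supp}\mu^{(s)}$ and $r$ small. Take a smooth $\psi$, $0\le\psi\le1$, $\psi=1$ on $D(x,r)$, support in $D(x,2r)$, $|\nabla\psi|\le2/r$. Then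
$$2\pi\mu^{(s)}(D(x,r))\le\int\psi\,d(\Delta U)=-\int\nabla U\cdot\nabla\psi\le L'\cdot\frac2r\cdot4\pi r^2,$$
so $\mu^{(s)}(D(x,r))\le4L'r$. In particular there are no atoms. This is part 1.

## 12. Arcs, density, algebraic equation, strong asymptotics

We prove parts 2 and 3. Let $K$ be a compact rectangle whose interior contains
$$K_0=\big\{|\mathrm{Re}(\xi-\tfrac s2)|\le\log2+3|s|,\ |\mathrm{Im}(\xi-\tfrac s2)|\le\pi\big\},$$
whose image under $\xi\mapsto e^{\xi-s/2}$ is the annulus of Theorem A. Cover $K_0$ by finitely many discs $B$ from Lemma 6. In each, remove $\mathcal A\cup\{\xi_0\}$ if $\mathcal A\ne\emptyset$, and nothing if $\mathcal A=\emptyset$. "The arcs" of the theorem are the images in the $x$-plane of the finitely many arcs of the sets $\mathcal A$.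

**Step 1: off the arcs the dominant saddle moves holomorphically.** Let $O$ be a component of the remaining part of $B$. Every $\xi\in O$ is regular. By Proposition 5 at $\xi$, $U_n(e^{\xi'-s/2})\to\log|g_{\xi'}(v^*(\xi'))|$ for $\xi'$ near $\xi$, where $v^*(\xi')\in D_R$ is the local holomorphic continuation. By Proposition 5 at $\xi'$, which is also regular, the same sequence tends to $h^*(\xi')$. So $h^*(\xi')=\log|g_{\xi'}(v^*(\xi'))|$. As critical points in $D_R$ have distinct moduli $|g_{\xi'}|$ on $O$, this continuation *is* the dominant saddle at $\xi'$. Hence the dominant saddle $v^*$ is a holomorphic function on $O$, and $\tilde U=\mathrm{Re}\,\varphi(v^*(\xi);\xi)$ is harmonic on $O$.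

**Step 2: the equation for $W$.** Since $2\partial_xU=\int\frac{\mu^{(s)}(dz)}{x-z}$ and $\frac{dx}{d\xi}=x$, we have $W=2\partial_\xi\tilde U$. For a holomorphic $\Phi$, $2\partial_\xi\mathrm{Re}\,\Phi=\Phi'$. Here $\Phi(\xi)=\varphi(v^*(\xi);\xi)$ has $\Phi'=\partial_\xi\varphi$ because $\varphi'(v^*)=0$. With (8),
$$W=-\frac{v^*-\xi}s=\frac{e^{v^*}}{e^{v^*}-1}. \tag{14}$$
The second equality gives $e^{v^*}=\frac W{W-1}$, the first $\xi=v^*+sW$. Exponentiating, $\frac W{W-1}e^{sW}=e^\xi=xe^{s/2}$. The asymptotics of part 3 are (10) at $s'=s$ with $v^*=\xi-sW(x)$, where the $o(1)$ may be moved into a factor $1+o(1)$ because $\Xi'(v^*)$ is finite and nonzero, locally uniformly. This is part 3.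

**Step 3: the support.** A point of the annulus not on the arcs has a lift in some $O$. There $\tilde U$ is harmonic, so the point is not in the support. Hence $\operatorname{supp}\mu^{(s)}$ lies in the finite union of arcs.

**Step 4: the density.** Let $\xi_1\in\mathcal A$ be different from the center of $B$; this excludes only finitely many points. Near $\xi_1$, $\mathcal A$ is one regular analytic arc $\ell$, and all critical points in $D_R$ are simple, hence holomorphic functions of $\xi$ in a disc around $\xi_1$ and pairwise distinct. On each side of $\ell$ the dominant saddle is one of them, by Step 1 the same one throughout that side. Call these branches $v_1,v_2$; both extend across $\ell$. Let $\Phi_1,\Phi_2$ be their critical values $\log g_\xi(v_i(\xi))$.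

If $v_1\equiv v_2$, then $\tilde U=\mathrm{Re}\,\Phi_1$ off $\ell$, and by continuity on $\ell$. So $\tilde U$ is harmonic near $\xi_1$ and $\mu^{(s)}$ vanishes near the image.

Otherwise $v_1\ne v_2$ at every point near $\xi_1$. Continuity of $\tilde U$ gives $\mathrm{Re}\,\Phi_1=\mathrm{Re}\,\Phi_2$ on $\ell$. Let $\mathbf n$ be the unit normal to $\ell$ pointing from side $1$ to side $2$. Green's formula on both sides, for a test function $\psi$ supported near $\xi_1$, gives
$$\int\tilde U\,\Delta\psi=\int_\ell\psi\,\big(\partial_{\mathbf n}\mathrm{Re}\,\Phi_2-\partial_{\mathbf n}\mathrm{Re}\,\Phi_1\big)\,|d\xi| ,$$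
the terms with $\partial_{\mathbf n}\psi$ canceling. The function $\mathrm{Re}(\Phi_1-\Phi_2)$ vanishes on $\ell$, so its gradient is normal to $\ell$. Therefore the jump has absolute value
$$\Big|\frac d{d\xi}(\Phi_1-\Phi_2)\Big|=\frac{|v_1-v_2|}{|s|}=|w_1-w_2|>0,$$
where by (14) $w_i=-(v_i-\xi)/s$ are the boundary values of $W$ from the two sides. The jump is continuous and never zero on $\ell$, and $\Delta\tilde U\ge0$, so it is positive. Finally, under the conformal change $x=e^{\xi-s/2}$ we have $\int\tilde U\,\Delta_\xi\psi\,dA_\xi=\int U\,\Delta_x\psi\,dA_x=2\pi\int\psi\,d\mu^{(s)}$, since the Jacobian $|dx/d\xi|^2$ cancels against the factor in the Laplacian. So $\mu^{(s)}$ has density $\frac{|w_1-w_2|}{2\pi}$ with respect to $|d\xi|=|dx|/|x|$. This is part 2.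

**Remark (the moments again, without the quoted result).** Steps 1 and 2 work in the discs $B$ of Lemma 6 for any $K$. So the relation $(W-1)\,xe^{s/2}=We^{sW}$ holds for a.e. $x$ with $|x|>2e^{3|s|}$, and by continuity of $W$ for all such $x$. There $u=W-1=\sum_{k\ge1}x^{-k}\int z^kd\mu^{(s)}$. The relation reads
$$\frac1x=\frac u{e^{s/2}(1+u)e^{su}},\qquad u\to0\text{ as }x\to\infty ,$$
that is, $u=\frac1x\,G(u)$ with $G(u)=e^{s/2}(1+u)e^{su}$. Lagrange inversion gives
$$\int z^kd\mu^{(s)}=\frac1k[u^{k-1}]G(u)^k=\frac{e^{sk/2}}k[u^{k-1}]\big((1+u)^ke^{sku}\big)=m_k(s).$$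
The construction of $\mu^{(s)}$ for $s\ne0$ did not use the known result for real $s$, so this derivation of (5) is independent of it.

## 13. Joint continuity in the parameter

We prove part 4. Let $s_n\to s_\infty$.

**Case $s_\infty\ne0$.** By Section 10, for a.e. $x$ a point $\xi=\log x+\frac{s_\infty}2$ is regular for $s_\infty$ (with a suitable $K$). Since $(\log x+\frac{s_n}2,s_n)\to(\xi,s_\infty)$, these points are eventually in $\mathcal N$, and the uniformity in Proposition 5 together with continuity of $\log|g_{\xi',s'}(v^*(\xi',s'))|$ gives $\frac1n\log|H_n^*(x;s_n/n)|\to h^*(\xi)$, with $h^*$ formed for $s_\infty$. By Section 11 this is the potential of $\mu^{(s_\infty)}$ at $x$. The $s_n$ are bounded, so by Lemma 1 all zeros lie in one annulus. Lemma 3 gives weak convergence to a measure with the same potential a.e., that is, to $\mu^{(s_\infty)}$.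

**Case $s_\infty=0$.** We show that the zeros collapse to $1$. Let $\rho\in(0,\frac12]$. We claim that for $S=|s|$ small, depending on $\rho$ only, all zeros of $H_n^*(\cdot;s/n)$ satisfy $|q-1|<2\rho$, where $q=e^{s/2}/x$. Use $\sigma,P_m,R_m,A_m$ from Section 3 and let
$$K_m=\Big\{|q-1|\ge\rho+\rho\frac mn,\ |q|\le4-\frac mn\Big\} ,$$
which decreases in $m$. If $S\le\rho/8$, $q\in K_{m+1}$ and $t\in[0,1]$, then $|qe^{-t\sigma}-q|\le4(e^{S/n}-1)\le\frac{8S}n\le\frac\rho n$, hence $qe^{-t\sigma}\in K_m$.

*Claim: $|R_m-(1-q)|\le\frac\rho2$ on $K_m$ for $1\le m\le n$.* For $m=1$ the left side is $|q||1-e^{-\sigma/2}|\le 4(e^{S/2}-1)\le\frac\rho2$ for small $S$. Suppose the claim holds up to $m<n$. For $l\le m$, on $K_l\supset K_m$ we have $|R_l|\ge|1-q|-\frac\rho2\ge\frac\rho2$. So $P_m=R_1\cdots R_m\ne0$ on $K_m$, and (6) gives $|q\partial_q\log P_m|\le m(1+\frac2\rho)$ there. For $q\in K_{m+1}$ the curve $qe^{-t\sigma}$ stays in $K_m$, so $A_m(q)=e^y$ with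
$$|y|\le|\sigma|\,m\,\Big(1+\frac2\rho\Big)\le S\Big(1+\frac2\rho\Big)\le\frac{3S}\rho ,$$
and by (6)
$$|R_{m+1}-(1-q)|=|q|\,|1-e^{-\sigma/2}A_m|\le4\big(e^{S/2+3S/\rho}-1\big)\le\frac\rho2$$
for $S$ small depending on $\rho$ only. This proves the claim.

As above, the claim gives $P_n\ne0$ on $K_n=\{|q-1|\ge2\rho,\ |q|\le3\}$. By Lemma 1 all zeros have $|q|\le|e^{s/2}|\cdot2e^{3S}\le2e^{7S/2}\le3$ for small $S$. So all zeros satisfy $|q-1|<2\rho$. Since $x=e^{s/2}/q$ and $\rho$ is arbitrary, for $s_n\to0$ all zeros tend to $1$ uniformly, and the zero distributions converge to $\delta_1=\mu^{(0)}$.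

**Continuity of $s\mapsto\mu^{(s)}$.** Let $s_j\to s$. Choose $n_1<n_2<\cdots$ such that $\llbracket H_{n_j}^*(\cdot;s_j/n_j)\rrbracket_{n_j}$ is within $1/j$ of $\mu^{(s_j)}$ in a metric for weak convergence; Theorem A allows this. Apply what was just proved to the parameter sequence that equals $s_j$ at the index $n_j$ and $s$ at all other indices: its zero distributions converge to $\mu^{(s)}$. Along the subsequence $n_j$ this gives $\mu^{(s_j)}\to\mu^{(s)}$.

## 14. Inversion and conjugation

We prove part 5. By Section 3 the zero set of $H_n$, with multiplicities, is invariant under $z\mapsto1/z$, so $\mu_n$ is. Inversion is continuous on the annulus, so the weak limit $\mu^{(s)}$ is invariant as well, and $\int x^{-k}d\mu^{(s)}=\int x^kd\mu^{(s)}=m_k(s)$. By (3), $H_n^*(\bar x;\bar s/n)=\overline{H_n^*(x;s/n)}$, so the zeros for $\bar s$ are the complex conjugates of those for $s$. In the limit, $\mu^{(\bar s)}$ is the complex conjugate of $\mu^{(s)}$. This completes the proof of Theorem B. $\blacksquare$
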